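# Hub colorings and the threshold for rainbow connection number $r$ in $G(n,p)$

## 1. Rainbow colorings, random graphs and sharp thresholds

Throughout, $\log$ is the natural logarithm and a *path of length $r$* is a path with $r$ edges (so $r+1$ distinct vertices). We start with the vocabulary, one notion at a time.

**Rainbow path.** In a graph with colored edges, a path is *rainbow* if no two of its edges have the same color. *Example.* In a path of length $3$ colored $1,2,1$ in this order, the two subpaths of length $2$ are rainbow and the whole path is not. Note that the coloring need not be proper anywhere off the path.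

**Rainbow coloring, rainbow connection number.** An edge coloring of $G$ is a *rainbow coloring* if every pair of vertices is joined by a rainbow path. The *rainbow connection number* $\mathrm{rc}(G)$ is the minimum number of colors in a rainbow coloring of $G$. *Examples.* $\mathrm{rc}(K_n)=1$ for $n\ge2$: each pair is joined by a single edge. For the star with $m$ leaves, $\mathrm{rc}=m$: two leaves are joined by exactly one path, through the center, so all $m$ edges need different colors. For the cycle of length $4$, color the edges $1,2,1,2$ in cyclic order; opposite vertices are joined by a path colored $1,2$, so $\mathrm{rc}\le 2$, and one color is not enough because opposite vertices are not adjacent. So $\mathrm{rc}=2$.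

For connected $G$ we have $\mathrm{rc}(G)\ge\mathrm{diam}(G)$, since a rainbow path with $d$ edges uses $d$ colors. The star shows that the gap can be large: its diameter is $2$.

**The property $\mathcal R_r$.** For an integer $r$, let $\mathcal R_r=\{G:\mathrm{rc}(G)\le r\}$. A disconnected graph has no rainbow coloring, so it is not in $\mathcal R_r$. The property is preserved by adding edges: give each new edge any of the colors, and all old rainbow paths are still there. *Example.* The star with three leaves is in $\mathcal R_3$ but not in $\mathcal R_2$; if we add the edges of a triangle on its leaves we get $K_4\in\mathcal R_1$.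

**Random graph.** $G(n,p)$ has $n$ vertices, and each of the $\binom n2$ possible edges is present independently with probability $p=p(n)$. An event holds *with high probability* (whp) if its probability tends to $1$ as $n\to\infty$. If $p\le p'$, one can couple $G(n,p)\subset G(n,p')$. *Example.* A fixed $u$–$v$ path of length $r$ in $K_n$ is contained in $G(n,p)$ with probability $p^r$, and there are $(n-2)(n-3)\cdots(n-r)\le n^{r-1}$ such paths. So the expected number of $u$–$v$ paths of length $r$ is about $n^{r-1}p^r$.

**Sharp threshold.** A positive sequence $p^*=p^*(n)$ is a *sharp threshold* for a graph property $\mathcal P$ if for all constants $c<1$ and $C'>1$: if $p(n)<c\,p^*(n)$ then whp $G(n,p)\notin\mathcal P$, and if $p(n)>C'p^*(n)$ then whp $G(n,p)\in\mathcal P$. If this holds only for *some* constants $c,C'>0$, then $p^*$ is a *semisharp threshold*. *Example.* $p^*=2/n$ is a sharp threshold for having at least $n$ edges. Indeed, if $p=2b/n$ with $b$ constant, the number of edges has mean $b(n-1)$ and variance at most $bn$; by Chebyshev's inequality it is whp below $n$ if $b<1$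 and whp at least $n$ if $b>1$, and the coupling above extends this to smaller and larger $p$.

We are allowed to use the following facts. For every fixed $r\ge2$, the sequence $\frac{(\log n)^{1/r}}{n^{1-1/r}}$ is a semisharp threshold for $\mathcal R_r$, and a sharp threshold for $\mathcal R_r$ exists. Bollobás showed that $\frac{(2\log n)^{1/r}}{n^{1-1/r}}$ is a sharp threshold for having diameter at most $r$; since $\mathrm{rc}\ge\mathrm{diam}$, this is a lower bound for the sharp threshold of $\mathcal R_r$. For $r=2$, the properties $\mathcal R_2$ and "diameter at most $2$" have the same sharp threshold.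

## 2. The conjectured constant $C_r=r^{r-2}/(r-2)!$

So the sharp threshold has order $(\log n)^{1/r}n^{-1+1/r}$, and what remains is the constant in front of $\log n$. Put
$$C_r=\frac{r^{r-2}}{(r-2)!},\qquad p_r(n)=\frac{(C_r\log n)^{1/r}}{n^{1-1/r}} .$$

**Conjecture** (from Annika Heckel, Oliver Riordan, "On the threshold for rainbow connection number r in random graphs", arXiv:1307.7747 (2013)). For every fixed $r\ge3$, $p_r$ is a sharp threshold for $\mathcal R_r$.

Is it true? Let us look at small $r$. We have $C_3=3$, $C_4=16/2=8$, $C_5=125/6\approx20.8$. All of these exceed the constant $2$ of the diameter threshold, as they must. At $r=2$ the formula would give $C_2=1$, while the truth there is $2$; so $r\ge3$ is a real restriction.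

There is a convenient way to remember $C_r$. Color all edges independently and uniformly with $r$ colors. A path of length $r$ is then rainbow with probability $r!/r^r$. At $p=p_r$ we have $n^{r-1}p^r=C_r\log n$, so a fixed pair is joined by about
$$C_r\log n\cdot\frac{r!}{r^r}=\frac{r(r-1)}{r^2}\log n=\Big(1-\frac1r\Big)\log n \tag{1}$$
rainbow paths of length $r$ in expectation. For $r=3$ this reads $3\cdot\frac29=\frac23$. Numerically, $n^2\cdot n^{-(1-1/r)}=n^{1+1/r}$, and this agrees up to logarithmic factors with $n^2p_r$, the order of the number of edges.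

The conjecture, asserted for every $r\ge3$, is false. Here are the two theorems.

**Theorem 1.** Let $r\ge800$ and $\theta_r=(5r^2e^{-r/50})^{1/r}$. Then $5r^2e^{-r/50}<0.37$, so $\theta_r<1$, and:

* if $p(n)\ge c\,p_r(n)$ for a constant $c>\theta_r$, then whp $\mathrm{rc}(G(n,p))\le r$;
* consequently $p_r$ is not a sharp threshold for $\mathcal R_r$, and every sharp threshold $p_r^*$ for $\mathcal R_r$ satisfies $\limsup_n p_r^*(n)/p_r(n)\le\theta_r<1$.

**Theorem 2.** For each $r$ let $p_r^*$ be a sharp threshold for $\mathcal R_r$. Then
$$\limsup_{r\to\infty}\ \limsup_{n\to\infty}\ \frac{p_r^*(n)}{p_r(n)}\ \le\ \frac{2(\sqrt{2e}-1)}{e}<0.98 .$$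

The individual cases $3\le r<800$ are not decided by what follows, and Section 10 shows that the method cannot refute the case $r=3$.

## 3. From colorings of $K_n$ to colorings of $G(n,p)$

The colors will be chosen before the random graph: we color $K_n$ once, cleverly, and give $G(n,p)$ the restricted coloring. The purpose of this section is to see how good the coloring of $K_n$ must be. We need one textbook inequality.

**Janson's inequality.** Let $\mathcal P$ be a family of edge sets in $K_n$, let $X$ be the number of members contained in $G=G(n,p)$, let $\mu=\mathbb EX$, and let $\Delta=\sum\mathbb P(P\cup Q\subset G)$ over ordered pairs $P\ne Q$ in $\mathcal P$ that share an edge. Then $\mathbb P(X=0)\le\exp(-\mu+\Delta/2)$.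

**Lemma 3 (transfer).** Fix $r\ge2$, $\rho>0$, and $A$ with $A\rho>2$. Suppose that for all large $n$ there is an $r$-coloring $\chi_n$ of $E(K_n)$ such that every pair of vertices is joined by at least $\rho n^{r-1}$ rainbow paths of length $r$. If $p\ge\frac{(A\log n)^{1/r}}{n^{1-1/r}}$, then whp $G(n,p)\in\mathcal R_r$.

**Step 1: set up the first moment.** Since $\mathcal R_r$ is preserved by adding edges, the coupling $G(n,p)\subset G(n,p')$ lets us assume $p=\frac{(A\log n)^{1/r}}{n^{1-1/r}}$. Then
$$(np)^r=An\log n .$$
Color $G=G(n,p)$ by the restriction of $\chi_n$. Fix $u\ne v$. Let $\mathcal P$ be the set of $\chi_n$-rainbow $u$–$v$ paths of length $r$ in $K_n$, and $X$ the number of them contained in $G$. A $u$–$v$ path is given by its $r-1$ internal vertices in order, so $\rho n^{r-1}\le|\mathcal P|\le n^{r-1}$. Since $n^{r-1}p^r=(np)^r/n=A\log n$,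
$$\rho A\log n\le\mu=\mathbb EX\le A\log n .$$

**Step 2: bound $\Delta$ by describing how two paths overlap.** Fix $P\in\mathcal P$ and let $Q\in\mathcal P$ be different from $P$ and share an edge with it. Cut $Q$ at all its vertices that lie on $P$ (these include $u$ and $v$). Each resulting segment is one of two kinds: an edge of $P$, or a path of some length $l\ge1$ with no edge in $P$ and with all its $l-1$ internal vertices off $P$. (A segment of length at least $2$ has no edge in $P$, because each of its edges has an endpoint off $P$.) Let $l_1,\dots,l_t$ be the lengths of the segments of the second kind, so $\sum l_i$ is the number of edges of $Q$ outside $P$. Since $Q\ne P$ and both have $r$ edges, $t\ge1$. Since they share an edge, $\sum l_i\le r-1$.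

For instance, let $r=3$ and $P=uxyv$. If $Q=uxzv$ with $z$ off $P$, there is one segment of the second kind, $xzv$, with $l=2$. If $Q=uyxv$, the edge $yx$ is in $P$, and $uy$, $xv$ are two segments of the second kind with $l=1$.

Call a *pattern* the information of which positions of $Q$ lie on $P$ and at which vertices of $P$. Each of the $r+1$ positions is labeled either by one of the $r+1$ vertices of $P$ or by "off $P$", so there are at most $K_r=(r+2)^{r+1}$ patterns. Given the pattern, $Q$ is determined by its $\sum(l_i-1)$ vertices off $P$, so there are at most $n^{\sum(l_i-1)}$ choices. Also $\mathbb P(Q\subset G\mid P\subset G)=p^{\sum l_i}$. Summing over $P$ and $Q$,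
$$\Delta\le\mu\,K_r\max\prod_{i=1}^t n^{l_i-1}p^{l_i},$$
the maximum being over the possible $(l_1,\dots,l_t)$.

**Step 3: show $\Delta=o(1)$.** For $1\le l\le r-1$ and $n$ so large that $An\log n\ge1$,
$$n^{l-1}p^l=\frac{(np)^l}{n}=\frac{(An\log n)^{l/r}}{n}\le\frac{(An\log n)^{(r-1)/r}}{n}\le n^{-1/r}(1+A\log n).$$
For large $n$ this is below $1$, so a product of $t\ge1$ such factors is at most one of them. Thus $\Delta\le A\log n\cdot K_r\,n^{-1/r}(1+A\log n)=o(1)$.

**Step 4: union bound.** Janson's inequality gives $\mathbb P(X=0)\le(1+o(1))n^{-\rho A}$, uniformly in $u,v$. There are fewer than $n^2$ pairs and $\rho A>2$, so whp every pair is joined in $G$ by a rainbow path. The coloring uses at most $r$ colors, hence $\mathrm{rc}(G)\le r$. $\square$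

The condition $A\rho>2$ contains the whole difficulty. To beat the conjecture we need colorings with $C_r\rho>2$, strictly, so that some $A<C_r$ still works.

## 4. Independent colors reach $1-\frac1r$ where $2$ is needed

The first thing to try is the uniformly random $r$-coloring of $K_n$. We isolate the concentration step, since we need it twice. It rests on the following inequality.

**McDiarmid's inequality.** If $Z_1,\dots,Z_m$ are independent and $f$ changes by at most $c_i$ when only the $i$-th coordinate is changed, then $\mathbb P(f\le\mathbb Ef-t)\le\exp\big(-2t^2/\sum_ic_i^2\big)$ for $t>0$.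

**Lemma 4 (concentration).** Let $r\ge2$ and $\eta>0$. Color the edges of $K_n$ independently, with any distributions. Let $u\ne v$, let $\mathcal S$ be any set of sequences $(u=x_0,x_1,\dots,x_r=v)$ of distinct vertices, and let $R$ be the number of sequences in $\mathcal S$ that are rainbow paths. Then $\mathbb P(R\le\mathbb ER-\eta n^{r-1})\le\exp\big(-\eta^2n/(2r^2+1)\big)$.

*Proof.* Recolor one edge $e$. Only sequences that use $e$ are affected. If $e$ avoids $u$ and $v$, it must be $x_ix_{i+1}$ with $1\le i\le r-2$; there are at most $r-2$ choices of $i$, two orientations, and at most $n^{r-3}$ choices of the other internal vertices. So $R$ changes by at most $2rn^{r-3}$ (for $r=2$ it does not change). If $e$ contains exactly one of $u,v$, its other endpoint is forced to be $x_1$ or $x_{r-1}$ respectively, and $R$ changes by at most $n^{r-2}$. The edge $uv$ is never used, as $r\ge2$. The sum of squares is at most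
$$n^2\cdot4r^2n^{2r-6}+2n\cdot n^{2r-4}\le(4r^2+2)n^{2r-3}.$$
Apply McDiarmid's inequality with $t=\eta n^{r-1}$. $\square$

For the uniform coloring, let $\mathcal S$ be all sequences from $u$ to $v$. There are $(1-o(1))n^{r-1}$ of them, each rainbow with probability $r!/r^r$. By Lemma 4 and a union bound over pairs, for every $\rho<r!/r^r$ and all large $n$ there is an $r$-coloring with at least $\rho n^{r-1}$ rainbow $r$-paths between every pair. But by (1),
$$C_r\cdot\frac{r!}{r^r}=1-\frac1r<2 .$$
Lemma 3 therefore does not apply at the conjectured $p$: Janson's inequality gives only a failure probability of about $n^{-(1-1/r)}$ per pair, and there are about $n^2/2$ pairs. To get below $C_r$ we must improve $\rho$ by a factor larger than $\frac{2r}{r-1}$.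

Changing the color frequencies does not help. If edges are colored independently with probabilities $\pi_1,\dots,\pi_r$, the same for all edges, a path is rainbow with probability $r!\,\pi_1\cdots\pi_r\le r!/r^r$, by the inequality of arithmetic and geometric means. The color distribution must depend on where the edge lies.

## 5. Hub classes with a private pair of colors

Think of two prescribed colors $a,b$ in the uniform coloring. A rainbow path of length $r$ must use each of them exactly once. For $r$ independent uniform colors this has probability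
$$r(r-1)\,\frac1{r^2}\Big(1-\frac2r\Big)^{r-2}\to e^{-2}\qquad(r\to\infty).$$
Now tie the two colors to a place. Take a vertex class $H$ of density $1/r$, and let the edges from $H$ to the bulk of the vertices carry only the colors $a,b$, uniformly at random, while no other edge carries them. If a path visits $H$ exactly once, coming from the bulk and going back to it, it sees two edges with colors in $\{a,b\}$, and these are different with probability $\frac12$. Exactly one visit among $r$ independent uniform vertices has probability
$$r\cdot\frac1r\Big(1-\frac1r\Big)^{r-1}\to e^{-1}.$$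
So one visit supplies both colors, with probability about $\frac12e^{-1}$ in place of $e^{-2}$: a gain of $e/2>1$. With $k$ proportional to $r$ such hub classes, we hope for a gain that is exponential in $r$. Everything we pay in order to make the construction rigorous must then cost less than the gain.

Two details must be arranged. First, hub visits must not be adjacent along the path. Second, the bound must hold for *every* pair $u,v$, also when $u$ lies in a hub class itself; this is handled by a buffer class $L$ through which the path enters and leaves.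

Let $r\ge3$ and $k\ge1$ be integers with $s:=r-2k\ge4$, and put $a:=r-k$. Define
$$\rho_{r,k}=\Big(\frac2r\Big)^2\,2^{-k}\,\frac{s!}{s^s}\;k!\binom{r-4-k}{k}\Big(\frac1r\Big)^k\Big(\frac{r-k-2}{r}\Big)^{r-3-k}.$$

**Lemma 5 (hub coloring).** For every $\delta\in(0,1)$ and all large $n$ there is an $r$-coloring of $K_n$ in which every pair of vertices is joined by at least $(1-\delta)\rho_{r,k}n^{r-1}$ rainbow paths of length $r$.

**Step 1: define the coloring.** Take $s$ "ordinary" colors and $2k$ further colors $a_1,b_1,\dots,a_k,b_k$; these are $r$ colors in all. Partition $V=O\cup L\cup H_1\cup\dots\cup H_k$ with $|H_i|=\lfloor n/r\rfloor$ and $|L|=\lfloor2n/r\rfloor$, so that $|O|\ge n(r-k-2)/r$, where $r-k-2=s+k-2\ge3$. Color all edges independently: an edge between $H_i$ and $O$ gets a uniform color from $\{a_i,b_i\}$, and every other edge gets a uniform ordinary color.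

**Step 2: choose the paths that we count.** Fix distinct $u,v$, in any classes. A sequence $(u=x_0,x_1,\dots,x_r=v)$ of distinct vertices is *admissible* if

* $x_1,x_{r-1}\in L$;
* there is a set $J\subset\{3,\dots,r-3\}$ with $|J|=k$ and no two consecutive elements, such that the vertices $x_j$ $(j\in J)$ lie in $H_1,\dots,H_k$, exactly one in each;
* $x_j\in O$ for all $j\in\{2,\dots,r-2\}\setminus J$.

*Example.* The smallest case is $k=1$, $r=6$, $s=4$. Then $J=\{3\}$ and the classes along the path are $u,L,O,H_1,O,L,v$.

**Step 3: count admissible sequences.** The set $\{3,\dots,r-3\}$ has $m=r-5$ elements, and an $m$-element interval has $\binom{m-k+1}{k}$ subsets of size $k$ without two consecutive elements. So there are $\binom{r-4-k}{k}$ choices of $J$; since $r-4-k\ge k$ is the condition $s\ge4$, this is at least $1$. There are $k!$ assignments of the hub classes to the elements of $J$. Different choices of $J$ and assignment give disjoint sets of sequences, because the classes of $x_1,\dots,x_{r-1}$ determine both.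

Fix one choice and pick $x_1,\dots,x_{r-1}$ one after another. Each $x_j$ must lie in a prescribed class $W$ and avoid $u$, $v$ and the at most $r-2$ earlier vertices, which leaves at least $|W|-r=(1-O(1/n))|W|$ options, because every class has size $\Omega(n)$. Two of the positions are in $L$, $k$ are in hub classes, and $(r-3)-k$ are in $O$. So the number of admissible sequences is at least
$$(1-o(1))\,n^{r-1}\Big(\frac2r\Big)^2k!\binom{r-4-k}{k}\Big(\frac1r\Big)^k\Big(\frac{r-k-2}r\Big)^{r-3-k},$$
with $o(1)$ uniform in $u,v$.

**Step 4: compute the probability that an admissible path is rainbow.** Let $j\in J$ and $x_j\in H_i$. Since $j\in\{3,\dots,r-3\}$ and $J$ has no consecutive elements, $j\pm1\in\{2,\dots,r-2\}\setminus J$, so both path-neighbors of $x_j$ are in $O$. The two edges at $x_j$ thus have independent uniform colors in $\{a_i,b_i\}$, and they differ with probability $\frac12$. For different $i$ these pairs of edges are disjoint, again because $J$ has no consecutive elements. The remaining $r-2k=s$ edges of the path are either incident to $L$ or inside $O$, so they have independent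 uniform ordinary colors. In particular, $ux_1$ and $x_{r-1}v$ are ordinary whatever the classes of $u$ and $v$ are: this is what $L$ is for. The path is rainbow exactly when each hub pair shows two colors and the $s$ ordinary edges show all $s$ ordinary colors. The probability is exactly $2^{-k}s!/s^s$.

**Step 5: pass from the mean to all pairs at once.** Let $R_{uv}$ be the number of rainbow admissible sequences. By Steps 3 and 4, $\mathbb ER_{uv}\ge(1-o(1))\rho_{r,k}n^{r-1}\ge(1-\frac\delta2)\rho_{r,k}n^{r-1}$ for large $n$. Lemma 4 with $\eta=\frac\delta2\rho_{r,k}$ gives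
$$\mathbb P\big(R_{uv}<(1-\delta)\rho_{r,k}n^{r-1}\big)\le e^{-\Omega(n)},$$
uniformly in $u,v$. A union bound over all pairs shows that for large $n$ some coloring is good for every pair. Distinct sequences from $u$ to $v$ are distinct paths, so the lemma follows. $\square$

Let us evaluate the smallest case $k=1$, $r=6$. An admissible path is rainbow with probability $\frac12\cdot\frac{4!}{4^4}=\frac3{64}$, better than the uniform value $\frac{6!}{6^6}=\frac5{324}$. But only a fraction $\frac19\cdot\frac16\cdot\frac14=\frac1{216}$ of all sequences is admissible, so $\rho_{6,1}=\frac3{64}\cdot\frac1{216}=\frac1{4608}$. With $C_6=\frac{6^4}{4!}=54$ this gives $C_6\rho_{6,1}=\frac3{256}$, far below the uniform value $\frac56$. For small $r$ the price dominates; we need $r$ large.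

## 6. From path counts to thresholds

**Corollary 6.** Suppose $\kappa_0:=C_r\rho_{r,k}>2$ and put $x=(2/\kappa_0)^{1/r}<1$.

(a) If $c>x$ is constant and $p\ge c\,p_r$, then whp $G(n,p)\in\mathcal R_r$.

(b) Every sharp threshold $p_r^*$ for $\mathcal R_r$ satisfies $\limsup_np_r^*(n)/p_r(n)\le x$.

*Proof of (a).* We translate $c$ into the constant $A$ of Lemma 3. Put $A=c^rC_r$. Then $c\,p_r=(A\log n)^{1/r}/n^{1-1/r}$, and $A\rho_{r,k}=c^r\kappa_0>x^r\kappa_0=2$. Choose $\delta\in(0,1)$ with $A(1-\delta)\rho_{r,k}>2$. Lemma 5 supplies colorings with $\rho=(1-\delta)\rho_{r,k}$, and Lemma 3 applies.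

*Proof of (b).* The point is to build one sequence $p(n)$ that lies below $c\,p_r^*$ for *all* $n$, because that is what the definition of a sharp threshold asks for. Suppose the claim fails. Then there are $\varepsilon>0$ and an infinite set $N$ with $p_r^*(n)>(1+\varepsilon)x\,p_r(n)$ for $n\in N$. Since $p_r(n)\to0$, we may drop finitely many elements and assume $(1+\frac\varepsilon2)x\,p_r(n)<1$ for $n\in N$. Let
$$p(n)=\Big(1+\frac\varepsilon2\Big)x\,p_r(n)\ \ (n\in N),\qquad p(n)=\tfrac12\min(1,p_r^*(n))\ \ (n\notin N).$$
Fix $c$ with $\frac{1+\varepsilon/2}{1+\varepsilon}<c<1$; then $c>\frac12$. For $n\in N$ we have $p(n)<\frac{1+\varepsilon/2}{1+\varepsilon}\,p_r^*(n)<c\,p_r^*(n)$. For $n\notin N$ we have $p(n)\le\frac12p_r^*(n)<c\,p_r^*(n)$, as $p_r^*>0$. So $p<c\,p_r^*$ for all $n$, and whp $G(n,p)\notin\mathcal R_r$. But part (a), applied with the constant $(1+\frac\varepsilon2)x>x$, gives $\mathbb P(G(n,p(n))\in\mathcal R_r)\to1$ along $N$. This is a contradiction. $\square$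

## 7. The size of $C_r\rho_{r,k}$

What remains is to show that $C_r\rho_{r,k}>2$ for a good choice of $k$. The purpose of this section is to separate the exponential part of $C_r\rho_{r,k}$ from the polynomial part.

**Step 1: an exact formula.** We have
$$k!\binom{r-4-k}{k}=\frac{(r-4-k)!}{(r-4-2k)!}=\frac{(a-4)!}{(s-4)!}.$$
Also $r-k-2=a-2$ and $r-3-k=a-3$. The total power of $r$ in the denominator of $\rho_{r,k}$ is $2+k+(r-3-k)=r-1$, and $C_r$ contributes $r^{r-2}$ in the numerator. Hence
$$C_r\rho_{r,k}=4\cdot2^{-k}\,\frac{s!}{s^s}\cdot\frac{(a-4)!}{(s-4)!}\cdot\frac{(a-2)^{a-3}}{r\,(r-2)!}.$$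
(Check with $r=6$, $k=1$, so $s=4$, $a=5$: $4\cdot\frac12\cdot\frac{24}{256}\cdot1\cdot\frac{9}{144}=\frac3{256}$, as before.)

**Step 2: replace factorials by powers.** We use four facts.

* $\dfrac{s!\,(a-4)!}{(s-4)!}=s(s-1)(s-2)(s-3)\,(a-4)!=a!\displaystyle\prod_{j=0}^3\frac{s-j}{a-j}$.
* $\dfrac1{r(r-2)!}=\dfrac{r-1}{r!}$.
* Stirling's formula: $a!\ge\sqrt{2\pi a}\,(a/e)^a$ and $r!\le\sqrt{2\pi r}\,(r/e)^re^{1/(12r)}$.
* $(a-2)^{a-3}\ge a^{a-3}e^{-2}$. Indeed $\log(1-t)\ge-\frac t{1-t}$ for $0\le t<1$, so with $t=\frac2a$ we get $\log(1-\frac2a)\ge-\frac2{a-2}$, and $(a-3)\cdot\frac2{a-2}\le2$.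

Inserting these, the powers of $e$ from Stirling combine to $e^{r-a}=e^k$, and
$$C_r\rho_{r,k}\ \ge\ \Pi\cdot\Big(\frac e2\Big)^k\frac{a^{2a}}{s^s\,r^r},\qquad \Pi:=4e^{-2}\,\frac{r-1}{a^3}\sqrt{\frac ar}\;e^{-1/(12r)}\prod_{j=0}^3\frac{s-j}{a-j}.\tag{2}$$
The factor $(e/2)^k$ is the heuristic gain of Section 5.

**Step 3: write the exponential part as $e^{r\Gamma}$.** Let $\kappa=k/r$, so $a=r(1-\kappa)$ and $s=r(1-2\kappa)$. Since $2a=s+r$, the powers of $r$ cancel in $a^{2a}/(s^sr^r)$, and the factor after $\Pi$ in (2) equals $e^{r\Gamma(\kappa)}$ with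
$$\Gamma(\kappa)=\kappa(1-\log2)+2(1-\kappa)\log(1-\kappa)-(1-2\kappa)\log(1-2\kappa).$$

**Step 4: the shape of $\Gamma$.** Clearly $\Gamma(0)=0$. Differentiating,
$$\Gamma'(\kappa)=1-\log2-2\log(1-\kappa)-2+2\log(1-2\kappa)+2=1-\log2-2\log\frac{1-\kappa}{1-2\kappa}.$$
The derivative of $\frac{1-\kappa}{1-2\kappa}$ is $\frac1{(1-2\kappa)^2}>0$, so $\Gamma'$ is decreasing and $\Gamma$ is concave on $[0,\frac12)$. Note that $\Gamma'(0)=\log\frac e2>0$: the first hub classes gain the full factor $e/2$ each, to exponential accuracy, and later ones gain less, because the nonadjacent visits compete for room on the path.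

## 8. One eighth of the path at hubs: the proof of Theorem 1

Let $r\ge800$ and $k=\lfloor r/8\rfloor$. Then $s\ge\frac34r\ge4$. Since $k\le\frac r8$ and $k\ge\frac{r-7}8$, we have $\frac78r\le a\le\frac78(r+1)$.

**Step 1: the polynomial factor satisfies $\Pi\ge0.4\,r^{-2}$.** We bound its pieces.

* *The product.* Since $s\le a$, for $0\le j\le3$ we have $\frac{s-j}{a-j}\ge\frac{s-3}{a-3}$. As $s=2a-r$, $\frac{s-3}{a-3}=2-\frac{r-3}{a-3}$, which is increasing in $a$. So $a\ge\frac78r$ gives $\frac{s-3}{a-3}\ge2-\frac{8r-24}{7r-24}=\frac{6r-24}{7r-24}$. This is increasing in $r$ (its derivative has numerator $6(7r-24)-7(6r-24)=24>0$), and at $r=800$ it equals $\frac{4776}{5576}>0.8554$. So the product is at least $0.8554^4>0.535$.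
* *The square root.* $\sqrt{a/r}\ge\sqrt{7/8}\ge0.935$.
* *The power of $a$.* $(r-1)a^{-3}\ge r^{-2}(1-\frac1r)\big(\frac78(1+\frac1r)\big)^{-3}\ge1.485\,r^{-2}$, because the coefficient is increasing in $r$ and at $r=800$ it is $0.99875/(0.66992\ldots\cdot1.00375\ldots)\approx1.4853$.
* *The constants.* $4e^{-2}\ge0.5413$ and $e^{-1/(12r)}\ge1-\frac1{9600}\ge0.9998$.

The product of the bounds is $0.5413\cdot1.485\cdot0.935\cdot0.9998\cdot0.535\approx0.402$, so $\Pi\ge0.4\,r^{-2}$.

**Step 2: the exponent satisfies $\Gamma(\kappa)>\frac1{50}$.** At $\kappa=\frac18$,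
$$\Gamma(\tfrac18)=\tfrac18(1-\log2)+\tfrac74\log\tfrac78-\tfrac34\log\tfrac34=\tfrac18+\tfrac74\log7-\tfrac34\log3-\tfrac{31}8\log2 .$$
Numerically this is $0.125+3.40534-0.82396-2.68595\approx0.02044$ (to more digits, $0.020438$), so $\Gamma(\frac18)>0.0204$. Our $\kappa=\lfloor r/8\rfloor/r$ may be slightly smaller than $\frac18$; we have $8\kappa\le1$ and $8\kappa\ge1-\frac7r\ge0.991$. Concavity and $\Gamma(0)=0$ give
$$\Gamma(\kappa)\ge8\kappa\,\Gamma(\tfrac18)+(1-8\kappa)\Gamma(0)\ge0.991\cdot0.0204\ge0.0202>\tfrac1{50}.$$

**Step 3: combine.** By (2), $C_r\rho_{r,k}\ge0.4\,r^{-2}e^{r/50}$. The logarithmic derivative of the right side is $\frac1{50}-\frac2r$, so it is increasing for $r>100$. At $r=800$ it is $0.4\cdot e^{16}/640000>5.5$, as $e^{16}\approx8.886\cdot10^6$. Hence $\kappa_0=C_r\rho_{r,k}>2$ and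
$$\frac2{\kappa_0}\le5r^2e^{-r/50}<\frac2{5.5}<0.37 .$$
So $x=(2/\kappa_0)^{1/r}\le\theta_r<1$. Corollary 6(a) gives the first assertion of Theorem 1, and Corollary 6(b) gives $\limsup_np_r^*(n)/p_r(n)\le x\le\theta_r$.

**Step 4: refute the conjecture for this $r$.** Pick constants $\theta_r<c<c'<1$ and let $p=c\,p_r$. Then whp $G(n,p)\in\mathcal R_r$ by the first assertion. But $p<c'p_r$ with $c'<1$, so if $p_r$ were a sharp threshold, whp $G(n,p)\notin\mathcal R_r$. This is a contradiction, so $p_r$ is not a sharp threshold. $\blacksquare$

## 9. The best proportion of hubs: the proof of Theorem 2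

For the constant-factor gap as $r\to\infty$, we put $k/r$ at the maximum of the concave function $\Gamma$.

**Step 1: find the maximum.** Let $q=\sqrt{e/2}$ and $\kappa^*=\frac{q-1}{2q-1}\approx0.1245$. Then $1-\kappa^*=\frac q{2q-1}$ and $1-2\kappa^*=\frac1{2q-1}$, so $\frac{1-\kappa^*}{1-2\kappa^*}=q$. As $1-\log2=\log\frac e2=2\log q$, we get $\Gamma'(\kappa^*)=0$.

**Step 2: evaluate $\Gamma$ there.** Substitute $1-\log2=2\log\frac{1-\kappa^*}{1-2\kappa^*}$ in the first term of $\Gamma$. The coefficient of $\log(1-\kappa^*)$ becomes $2\kappa^*+2(1-\kappa^*)=2$, and that of $\log(1-2\kappa^*)$ becomes $-2\kappa^*-(1-2\kappa^*)=-1$. So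
$$\Gamma(\kappa^*)=\log\frac{(1-\kappa^*)^2}{1-2\kappa^*}=\log\frac{q^2}{2q-1}=\log\frac{e/2}{\sqrt{2e}-1}.$$
This is positive because $q^2-(2q-1)=(q-1)^2>0$.

**Step 3: let $r\to\infty$.** Take $k=\lfloor\kappa^*r\rfloor$ with $r$ so large that $k\ge1$ and $s\ge4$; the latter is possible since $\kappa^*<\frac12$. Then $a/r\to1-\kappa^*$, and $\frac{s-j}{a-j}\to\frac{1-2\kappa^*}{1-\kappa^*}=\frac1q$ for $0\le j\le3$. Hence
$$r^2\Pi\to4e^{-2}(1-\kappa^*)^{-3}(1-\kappa^*)^{1/2}q^{-4}=4e^{-2}(1-\kappa^*)^{-5/2}q^{-4}\in(0,\infty),$$
and so $\Pi^{1/r}\to1$. Also $\Gamma(k/r)\to\Gamma(\kappa^*)$ by continuity. By (2), $(C_r\rho_{r,k})^{1/r}\ge e^{\Gamma(\kappa^*)}(1-o_r(1))$, where $o_r(1)\to0$ as $r\to\infty$. Since $e^{\Gamma(\kappa^*)}>1$, we have $C_r\rho_{r,k}>2$ for large $r$, and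
$$\Big(\frac2{C_r\rho_{r,k}}\Big)^{1/r}\le(1+o_r(1))\,e^{-\Gamma(\kappa^*)}=(1+o_r(1))\,\frac{2(\sqrt{2e}-1)}e,\qquad\frac{2(\sqrt{2e}-1)}e\approx0.9798 .$$
Corollary 6(b) bounds $\limsup_np_r^*(n)/p_r(n)$ by the left side for each large $r$. Let $r\to\infty$. $\blacksquare$

## 10. Upper bounds for the number of rainbow paths in any coloring

This section is not needed for the theorems. Lemma 3 asks for a coloring of $K_n$ with many rainbow $r$-paths between every pair. How large can $\rho$ be? We use *Maclaurin's inequality*: for nonnegative $\pi_1,\dots,\pi_r$ and the elementary symmetric polynomial $e_q$, $e_q(\pi)\le\binom rq\big(\frac1r\sum_c\pi_c\big)^q$.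

**Proposition 7.** For every $r$ and $q=\lceil r/2\rceil$, in every $r$-coloring of $K_n$ at most $\frac{r!}{(r-q)!\,r^q}\,n^{r+1}$ sequences $(x_0,\dots,x_r)$ are rainbow paths. The constant is $(2/e)^{r/2+o(r)}$.

*Proof.* Only every second edge is used, to gain independence. Choose $x_0,\dots,x_r$ independently and uniformly from $V$. The pairs $(x_0,x_1),(x_2,x_3),\dots$ are independent, and there are $\lfloor(r+1)/2\rfloor=q$ of them. Each is an edge of color $c$ with the same probability $\pi_c$, and $\sum_c\pi_c\le1$ (a pair may consist of equal vertices). In a rainbow path these $q$ pairs are edges of distinct colors. That event has probability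
$$q!\,e_q(\pi)\le q!\binom rqr^{-q}=\frac{r!}{(r-q)!\,r^q}.$$
Multiply by $n^{r+1}$. By Stirling's formula the constant is $\frac{(r/e)^r}{(r/(2e))^{r/2}r^{r/2}}e^{o(r)}=(2/e)^{r/2+o(r)}$. $\square$

If every pair is joined by at least $\rho n^{r-1}$ rainbow paths for all large $n$, then summing over the $n(n-1)$ ordered pairs gives $\rho\,\frac{n-1}n\le\frac{r!}{(r-q)!\,r^q}$, so $\rho\le(2/e)^{r/2+o(r)}$. The gain over the uniform value $r!/r^r=e^{-r+o(r)}$ available to this method is therefore at most exponential in $r$.

**Proposition 8 ($r=3$).** In every $3$-coloring of $K_n$ the number of sequences $(x_0,x_1,x_2,x_3)$ that are rainbow paths is at most $\frac29n^2(n-1)^2$. Hence some pair is joined by at most $\frac29n^2=\frac{3!}{3^3}n^2$ rainbow paths of length $3$.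

**Step 1: classify by the middle edge.** Let $d_i(x)$ be the proportion of the $n-1$ edges at $x$ that have color $i$. Put $\varepsilon_i=d_i-\frac13$, so $\sum_i\varepsilon_i=0$, and $|\varepsilon|^2=\sum_i\varepsilon_i^2=\sum_id_i^2-\frac13\le\frac23$. Let $S=\operatorname{avg}_x|\varepsilon(x)|^2\le\frac23$. If $xy=x_1x_2$ has color $i$ and $\{i,j,k\}=\{1,2,3\}$, then one of the outer edges has color $j$ and the other has color $k$. So for this $(x,y)$ there are at most $(n-1)^2\big(d_j(x)d_k(y)+d_k(x)d_j(y)\big)$ sequences, and the total count is at most $n(n-1)^3F$, where $F$ is the average over ordered pairs $x\ne y$ of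
$$d_j(x)d_k(y)+d_k(x)d_j(y)=\tfrac29-\tfrac13\big(\varepsilon_i(x)+\varepsilon_i(y)\big)+Q_i,\qquad Q_i=\varepsilon_j(x)\varepsilon_k(y)+\varepsilon_k(x)\varepsilon_j(y).$$
Here we expanded $d=\frac13+\varepsilon$ and used $\varepsilon_j+\varepsilon_k=-\varepsilon_i$.

**Step 2: the linear term helps.** For fixed $x$, the colors of the edges $xy$ are distributed as $d(x)$. So the average of $\varepsilon_i(x)$ over ordered pairs, with $i$ the color of $xy$, is $\operatorname{avg}_x\sum_id_i\varepsilon_i=\operatorname{avg}_x\sum_i(\frac13+\varepsilon_i)\varepsilon_i=S$. The same holds for $\varepsilon_i(y)$. The linear term contributes $-\frac23S$ to $F$: unbalanced vertices waste colors.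

**Step 3: bound the quadratic term.** Consider the symmetric bilinear form $Q_i+\frac13\langle\cdot,\cdot\rangle$ on the plane $\sum_i\varepsilon_i=0$. Let $w$ have $i$-entry $2$ and other entries $-1$, and let $w'$ have $j$-entry $1$, $k$-entry $-1$ and $i$-entry $0$. They are orthogonal, and $Q_i(w,w')=(-1)(-1)+(-1)(1)=0$, so they diagonalize the form. As $Q_i(w,w)=2=\frac13|w|^2$ and $Q_i(w',w')=-2=-|w'|^2$, the eigenvalues of the form are $\frac13+\frac13=\frac23$ and $-1+\frac13=-\frac23$. Hence
$$Q_i\le\tfrac23|\varepsilon(x)||\varepsilon(y)|-\tfrac13\langle\varepsilon(x),\varepsilon(y)\rangle .$$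
The right side no longer depends on the color $i$; this is why the term $\frac13\langle\cdot,\cdot\rangle$ was added.

**Step 4: average.** Over ordered pairs $x\ne y$, $\operatorname{avg}|\varepsilon(x)||\varepsilon(y)|\le\operatorname{avg}\frac12(|\varepsilon(x)|^2+|\varepsilon(y)|^2)=S$. Since
$$\sum_{x\ne y}\langle\varepsilon(x),\varepsilon(y)\rangle=\Big|\sum_x\varepsilon(x)\Big|^2-nS\ge-nS,$$
we have $-\operatorname{avg}\langle\varepsilon(x),\varepsilon(y)\rangle\le\frac S{n-1}$. Therefore, using $S\le\frac23$,
$$F\le\tfrac29-\tfrac23S+\tfrac23S+\frac S{3(n-1)}\le\tfrac29\Big(1+\frac1{n-1}\Big)=\tfrac29\cdot\frac n{n-1},$$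
and the count is at most $n(n-1)^3F\le\frac29n^2(n-1)^2$. Dividing by the $n(n-1)$ ordered pairs $(x_0,x_3)$ gives a pair joined by at most $\frac29n(n-1)\le\frac29n^2$ rainbow paths. $\square$

So for $r=3$ no coloring of $K_n$ beats the uniform one, asymptotically, in the sense required by Lemma 3: its hypothesis forces $\rho\le\frac29$, so $A\rho>2$ forces $A>9$, whereas $C_3=3$. The case $r=3$, and the other individual cases $r<800$, are left open here.
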